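\title{Approximating generalized hypertree width within a factor of three on hypergraphs of bounded multiple intersection}

\begin{abstract}
Fix $d\ge 2$ and consider hypergraphs in which any $d$ hyperedges have fewer than $d$ common vertices; the hyperedges may be arbitrarily large. We give an algorithm that receives such a hypergraph $H$, an integer $k$ and a tree decomposition of generalized hypertree width at most $p$, and in time $g(k,p,d)\,n^{O(1)}$ returns a tree decomposition of width at most $3k$ or correctly reports that $\operatorname{ghw}(H)>k$. Iterative compression makes the input decomposition unnecessary, and without the hypothesis on intersections no such compression algorithm exists unless $\mathrm{FPT}=\mathrm{W[1]}$. The proof assigns to the vertices owners among the hyperedges so that every bag has few owners, uses minimum cuts in a digraph built from the owners to find vertices that are irrelevant for balanced separators, and deletes such vertices until the incidence graph has bounded treewidth.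
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Generalized hypertree width}

A \emph{hypergraph} $H$ consists of a finite set $V=V(H)$ of vertices and a set $E=E(H)$ of nonempty subsets of $V$, the \emph{hyperedges}, whose union is $V$. For $S\subseteq E$ we write $\bigcup S$ for the union of the members of $S$. The \emph{edge cover number} $\rho(Z)$ of a set $Z\subseteq V$ is the least size of a set $S\subseteq E$ with $Z\subseteq\bigcup S$. A \emph{tree decomposition} of $H$ is a tree $T$ with a \emph{bag} $B_t\subseteq V$ at each node $t$, such that every hyperedge is contained in some bag and, for every vertex $v$, the set $T_v=\{t: v\in B_t\}$ induces a connected subtree of $T$. Its \emph{width} is $\max_t\rho(B_t)$, and the \emph{generalized hypertree width} $\operatorname{ghw}(H)$ is the least width of a tree decomposition of $H$.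

Treewidth charges a bag for its vertices; generalized hypertree width charges it for the hyperedges needed to cover it. If every hyperedge has at most $r$ vertices, then $|B|/r\le\rho(B)\le|B|$ for every bag $B$, and the two measures agree up to the factor $r$. They part when hyperedges are large: a hypergraph with a single hyperedge has width $1$ however many vertices it has.

The \emph{incidence graph} of $H$ is the bipartite graph on $V\cup E$ in which $v$ is adjacent to $e$ if $v\in e$. A class of hypergraphs has \emph{bounded multiple intersection} if, for some $d$, no incidence graph in the class contains $K_{d,d}$ as a subgraph. For a single hypergraph, being $K_{d,d}$-free means: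
\begin{equation}\label{eq:star}
\text{any $d$ distinct hyperedges $e_1,\dots,e_d$ satisfy } |e_1\cap\dots\cap e_d|\le d-1. \tag{$*$}
\end{equation}
For $d=2$ this says that two hyperedges share at most one vertex. It also holds if all hyperedges have fewer than $d$ vertices, or if every vertex lies in fewer than $d$ hyperedges. In general it bounds neither the sizes of the hyperedges nor the degrees of the vertices.

An algorithm is \emph{fixed-parameter tractable} (fpt) with parameter $k$ if it runs in time $O(g(k)\,n^{c'})$, where $n$ is the input size, $g$ is a computable function and $c'$ is a constant. The following problem is from Razgon~\cite{Razgon}.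

\begin{quote}
\textbf{Problem.} Fix $d\ge2$. Are there a constant $c>0$, an integer-valued function $f$ with $f(k)>ck$ for all $k$, and an fpt algorithm with parameter $k$ (all three may depend on $d$) that do the following? Given a positive integer $k$, a hypergraph $H$ whose incidence graph is $K_{d,d}$-free, and a tree decomposition of $H$ of width at most $f(k)$, the algorithm outputs either a tree decomposition of $H$ of width at most $ck$ or the answer NO, and the answer NO is given only if $\operatorname{ghw}(H)>k$.
\end{quote}

The condition $f(k)>ck$ excludes the algorithm that returns its input. What is asked for is a compression step: a decomposition that is slightly too wide is improved, or found to be unimprovable. Such a step is all one needs to approximate $\operatorname{ghw}$ from scratch, since one can add the vertices one at a time and compress after each addition (Section~\ref{sec:complements}).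

To guess the answer, look at hypergraphs in which any two vertices lie in a common hyperedge. Then every tree decomposition has a bag equal to $V$ (Lemma~\ref{lem:tree}), so $\operatorname{ghw}(H)=\rho(V)$, and the Problem contains the task of approximating the smallest cover of a set by hyperedges. For arbitrary hypergraphs this task is as hard as approximating the domination number of a graph. Under \eqref{eq:star} it is solved exactly by a short branching argument (Lemma~\ref{lem:cover}): few hyperedges can cover a fixed fraction of a large set. So \eqref{eq:star} removes the visible obstruction, and one expects the answer yes.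

\subsection{Results}

\begin{theorem}\label{thm:main}
There is an algorithm that, given integers $d\ge2$ and $p,k\ge1$, a hypergraph $H$ whose incidence graph is $K_{d,d}$-free, and a tree decomposition of $H$ of width at most $p$, outputs a tree decomposition of $H$ of width at most $3k$ or correctly reports that $\operatorname{ghw}(H)>k$. Its running time is $g(k,p,d)\cdot n^{O(1)}$, where $g$ is computable and the exponent is an absolute constant.
\end{theorem}

With $p=f(k)$ this answers the Problem in the affirmative for every $d\ge2$: the constant $c=3$ works for all $d$, together with any computable integer-valued $f$ with $f(k)>3k$, for example $f(k)=3k+1$. Two complements follow.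

\begin{theorem}\label{thm:noinput}
The input decomposition is not needed: given $d$, $k$ and $H$ as in Theorem~\ref{thm:main}, one can in time $g(k,d)\,n^{O(1)}$ output a tree decomposition of $H$ of width at most $3k$ or correctly report that $\operatorname{ghw}(H)>k$. Hence in the Problem $f$ may be any integer-valued function with $f(k)>3k$.
\end{theorem}

\begin{theorem}\label{thm:hard}
The hypothesis on multiple intersections cannot be dropped: if $\mathrm{FPT}\ne\mathrm{W[1]}$, then for the class of all hypergraphs no $f$, $c$ and algorithm as in the Problem exist.
\end{theorem}

\subsection{Plan of the proof}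

Section~\ref{sec:recursion} reduces Theorem~\ref{thm:main} to a search for at most $k$ hyperedges whose removal splits a given set $W$ of at most $2k+1$ hyperedges evenly. If the bags of the given decomposition had boundedly many vertices, Courcelle's theorem would carry out this search. They need not, and the rest of the proof deletes vertices that are irrelevant to the search until the bags are small. Section~\ref{sec:irrelevant} describes the relevant vertices and works out an example. Section~\ref{sec:owners} assigns an owner to each vertex, so that a bag is large only if one hyperedge owns many vertices. Sections~\ref{sec:digraph} and~\ref{sec:enum} show that among the vertices owned by one hyperedge only boundedly many are relevant, and list them.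

\section{Preliminaries}\label{sec:prelim}

Throughout, $V\neq\emptyset$, the letter $g$ in a running time denotes a computable function that may change from place to place, and exponents $O(1)$ do not depend on $k$, $p$, $d$. Unless stated otherwise, $H$ satisfies \eqref{eq:star}.

Two vertices are \emph{adjacent} if some hyperedge contains both. Paths of vertices and connected sets refer to this adjacency, and the \emph{components of} a set $Y\subseteq V$ are the maximal connected subsets of $Y$. We use constantly that for a hyperedge $e$ the vertices of $e\cap Y$ are pairwise adjacent, so that $e\cap Y$ is empty or lies in one component of $Y$. For $C\subseteq V$, let $N(C)$ be the set of vertices outside $C$ that are adjacent to a vertex of $C$.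

In a rooted tree we write $x\le y$ if $x$ is an ancestor of $y$ or $x=y$. Every nonempty subtree has a $\le$-least node, its \emph{top}, and if $x\le y\le x'$ with $x,x'$ in the subtree, then $y$ is in the subtree. In a tree decomposition every $T_v$ is nonempty, because $v$ lies in a hyperedge and the hyperedge lies in a bag.

\begin{lemma}\label{lem:tree}
Let $(T,(B_t))$ be a rooted tree decomposition of any hypergraph.
\begin{enumerate}
\item[(a)] If $Y\subseteq V$ is nonempty and connected, then $\bigcup_{v\in Y}T_v$ is a subtree.
\item[(b)] If two subtrees $A,A'$ of $T$ intersect and the top of $A$ is not deeper than the top of $A'$, then the top of $A'$ belongs to $A$.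
\item[(c)] If the vertices of $Y\neq\emptyset$ are pairwise adjacent, then some bag contains $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Adjacent vertices $v,v'$ lie in a common hyperedge, hence in a common bag, so $T_v\cap T_{v'}\ne\emptyset$; this gives (a). For (b), let $u\in A\cap A'$ and let $a,a'$ be the tops. Both are ancestors of $u$ or equal to it, so $a\le a'\le u$ and $a'\in A$. For (c), choose $v\in Y$ such that the top of $T_v$ is deepest; by (b) it lies in $T_{v'}$ for all $v'\in Y$.
\end{proof}

The algorithmic use of \eqref{eq:star} is the following count. It fails badly without \eqref{eq:star}: all subsets of $Z$ of size at least $|Z|/a$ could be hyperedges.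

\begin{lemma}[Counting]\label{lem:count}
Let $a\ge1$ be an integer, $m=2da$, and $Z\subseteq V$ with $|Z|>m\binom md$. Then fewer than $m$ hyperedges $e$ satisfy $|e\cap Z|\ge|Z|/a$.
\end{lemma}

\begin{proof}
Suppose that $m$ such hyperedges exist. Let $\deg(z)$ be the number of them that contain $z\in Z$, and let $Z'=\{z\in Z:\deg (z)\ge d\}$. Then
\[
2d|Z|=\frac{m|Z|}{a}\le\sum_{z\in Z}\deg (z)\le m|Z'|+(d-1)|Z|,
\]
so $|Z'|\ge d|Z|/m$. Every vertex of $Z'$ lies in the intersection of some $d$ of the $m$ hyperedges, so $|Z'|\le(d-1)\binom md$ by \eqref{eq:star}. Hence $|Z|\le m\binom md$, a contradiction.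
\end{proof}

\begin{lemma}[Covers]\label{lem:cover}
Given $Z\subseteq V$ and $p\ge0$, one can find at most $p$ hyperedges covering $Z$, or report that there are none, in time $g(p,d)\,n^{O(1)}$.
\end{lemma}

\begin{proof}
For $p=0$ test whether $Z=\emptyset$. Let $p\ge1$ and $m=2dp$. If $|Z|>m\binom md$, then every cover by at most $p$ hyperedges has a member $e$ with $|e\cap Z|\ge|Z|/p$, and by Lemma~\ref{lem:count} there are fewer than $m$ candidates for $e$; try each and recurse on $Z\setminus e$ and $p-1$. If $|Z|\le m\binom md$, there are at most $2^{|Z|}$ different sets $e\cap Z$, and we try all choices of at most $p$ of them. The recursion has depth at most $p$ and bounded branching.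
\end{proof}

Finally, $R(s;c)$ denotes a computable upper bound for the Ramsey number: whenever the pairs of a set of at least $R(s;c)$ elements are colored with $c$ colors, there is an $s$-element subset all of whose pairs have the same color.

\section{From balanced separators to width $3k$}\label{sec:recursion}

Let $W\subseteq E$ and $U\subseteq V$. A set $S\subseteq E$ is \emph{$W$-balanced in $U$} if every component of $U\setminus\bigcup S$ meets at most $|W|/2$ members of $W$. If $S$ is $W$-balanced in $U$, then it is $W$-balanced in every subset of $U$, and every superset of $S$ is $W$-balanced in $U$: in both cases each new component is contained in an old one. Hypergraphs of small width have small balanced sets; this holds without \eqref{eq:star}.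

\begin{lemma}\label{lem:balanced}
If $\operatorname{ghw}(H)\le k$, then for every $W\subseteq E$ there is a set $S\subseteq E$ with $|S|\le k$ that is $W$-balanced in $V$.
\end{lemma}

\begin{proof}
Take a tree decomposition $(T,(B_t))$ of width at most $k$ and sets $S_t\subseteq E$ with $|S_t|\le k$ and $B_t\subseteq\bigcup S_t$. Suppose that no $S_t$ is $W$-balanced, and let $C_t$ be a component of $V\setminus\bigcup S_t$ that meets more than $|W|/2$ members of $W$. The set $C_t$ is nonempty, connected and disjoint from $B_t$, so by Lemma~\ref{lem:tree}(a) the nodes whose bags meet $C_t$ lie in one component of $T-t$; let $a(t)$ be the neighbor of $t$ in it. Since $T$ has fewer edges than nodes, two nodes $t,t'$ choose the same edge, so $a(t)=t'$ and $a(t')=t$. Then the bags meeting $C_t$ lie on the $t'$-side of the edge $tt'$ and the bags meeting $C_{t'}$ lie on the $t$-side. But some $w\in W$ meets both $C_t$ and $C_{t'}$, as each meets more than half of $W$, and a bag containing $w$ meets both sets. This is a contradiction.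
\end{proof}

The main work of the paper is to find such sets.

\begin{proposition}[Separator search]\label{prop:sep}
Given $d,p,k,H$ and a tree decomposition as in Theorem~\ref{thm:main}, and a set $W\subseteq E$ with $2\le|W|\le2k+1$, one can in time $g(k,p,d)\,n^{O(1)}$ find a set $S\subseteq E$ with $|S|\le k$ that is $W$-balanced in $V$, or report that there is none.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:sep}]
We build the decomposition from the top down. A call receives a part $C$ that is still to be decomposed and at most $2k$ hyperedges $W$ that cover its boundary. Its bag is covered by $W$ and a balanced set $S$, which gives width $3k$, and the boundary of each remaining part is covered by $S$ and half of $W$, which gives $2k$ again. The one danger is a call without progress, in which neither $W$ nor $S$ enters $C$. Adding a hyperedge that meets $C$ to $W$ cures this if $|W|<2k$; Step~1 below handles $|W|=2k$.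

Formally, a call receives a pair $(C,W)$ with $C\ne\emptyset$ connected, $W\subseteq E$, $|W|\le2k$ and $N(C)\subseteq\bigcup W$. To \emph{find $S$ for $W'$}, where $1\le |W'|\le 2k+1$, means the following. If $|W'|=1$, take $S=W'$, which is $W'$-balanced in $V$ because no component of $V\setminus\bigcup S$ meets the member of $W'$. Otherwise apply Proposition~\ref{prop:sep}; if it reports that no $S$ exists, stop the whole algorithm and report $\operatorname{ghw}(H)>k$, which is correct by Lemma~\ref{lem:balanced}.

\begin{description}
\item[Step 1.] This step is executed only if $|W|=2k$ and no member of $W$ meets $C$. Choose a hyperedge $e$ meeting $C$ and find $S$ for $W\cup\{e\}$. As $|W\cup\{e\}|=2k+1$, every component of $V\setminus\bigcup S$ meets at most $k$ members of $W\cup\{e\}$. If $\bigcup S$ meets $C$, put $W'=W$ and go to Step~3. Otherwise $C$ lies in a component $D$ of $V\setminus\bigcup S$; since $e\notin W$ meets $D$, at most $k-1$ members of $W$ meet $D$. Replace $W$ by $S\cup\{u\in W:u\cap D\ne\emptyset\}$, which has at most $2k-1$ members, and go to Step~2. The new set still covers $N(C)$: a vertex $x\in N(C)\setminus\bigcup S$ is adjacent to $C$, so it lies in $D$,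 and a member of the old $W$ containing $x$ meets $D$.
\item[Step 2.] If some member of $W$ meets $C$, put $W'=W$. Otherwise $|W|\le2k-1$; put $W'=W\cup\{e\}$ for a hyperedge $e$ meeting $C$. Then $1\le|W'|\le2k$. Find $S$ for $W'$.
\item[Step 3.] Now $|W'|\le2k$, $|S|\le k$, $N(C)\subseteq\bigcup W'$, the set $\bigcup W'\cup\bigcup S$ meets $C$, and every component of $V\setminus\bigcup S$ meets at most $k$ members of $W'$. Create a node with the bag
\[
b=\Bigl(\bigcup W'\cup\bigcup S\Bigr)\cap\bigl(C\cup N(C)\bigr).
\]
Then $\rho(b)\le3k$, $N(C)\subseteq b$ and $b\cap C\ne\emptyset$. Let $C_1,C_2,\dots$ be the components of $C\setminus b$. Since $C\cap\bigcup S\subseteq b$, each $C_i$ lies in a component $D_i$ of $V\setminus\bigcup S$. Call the procedure on $(C_i,W_i)$ with $W_i=S\cup\{u\in W':u\cap D_i\ne\emptyset\}$ and attach the roots of the returned trees to the new node.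
\end{description}

\emph{The recursive calls are legitimate.} We have $|W_i|\le2k$, and we claim that $N(C_i)\subseteq b\cap\bigcup W_i$. Let $x\in N(C_i)$. Then $x\in C\cup N(C)$. If $x\in N(C)$, then $x\in b$; if $x\in C$, then $x\in b$ as well, since otherwise $x$ would belong to the component $C_i$. If $x\in\bigcup S$, then $x\in\bigcup W_i$. Otherwise $x\in D_i$, being adjacent to $C_i\subseteq D_i$, and $x\in b\setminus\bigcup S$ lies in a member of $W'$, which meets $D_i$ and so belongs to $W_i$.

\emph{The output is a tree decomposition.} We show by induction on $|C|$ that the call returns a rooted tree whose bags are subsets of $C\cup N(C)$, whose root bag contains $N(C)$, in which every hyperedge meeting $C$ lies in a bag, and in which the nodes containing any given vertex form a subtree. The induction applies to $C_i$ because $b\cap C\neq\emptyset$, and the first two properties hold since $C_i\cup N(C_i)\subseteq C\cup b$. A hyperedge $e$ meeting $C$ is contained in $C\cup N(C)$, so $e\setminus b\subseteq C\setminus b$; hence $e\subseteq b$, or $e$ meets some $C_i$ and lies in a bag of the $i$-th subtree. A vertex of $C_i$ is not in $b$ and not in $C_j\cup N(C_j)\subseteq C_j\cup b$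 for $j\ne i$, so it occurs only in the $i$-th subtree. A vertex of $b$ that occurs in the $i$-th subtree lies in $N(C_i)$, hence in the root bag of that subtree. This gives the subtree condition.

Start with $(C,\emptyset)$ for each component $C$ of $V$ and join the resulting trees by arbitrary edges into one tree; different components yield disjoint bags. Choosing for each call a vertex of $b\cap C$ gives distinct vertices, because the sets $C_i$ are disjoint subsets of $C\setminus b$. So there are at most $|V|$ calls, the output has at most $|V|$ nodes, and each call applies Proposition~\ref{prop:sep} at most twice.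
\end{proof}

From now on, $(T,(B_t))$ is the given tree decomposition of width at most $p$, rooted at an arbitrary node. For every $e\in E$ we fix a \emph{home} $s_e$, a node with $e\subseteq B_{s_e}$; thus $s_e\in T_v$ for all $v\in e$.

\section{Irrelevant vertices}\label{sec:irrelevant}

\subsection{Small bags}

Monadic second-order logic (MSO) over a finite relational structure allows quantification over elements and over sets of elements. A tree decomposition of a structure is a tree with bags of elements such that every element and every tuple of a relation lies in a bag and the nodes containing a given element form a subtree. \emph{Courcelle's theorem} states that, given an MSO sentence, a structure, and a tree decomposition of the structure with bags of at most $\beta+1$ elements, one can decide whether the structure satisfies the sentence in time $g(\beta,\text{length of the sentence})\cdot n^{O(1)}$.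

\begin{lemma}[Small bags]\label{lem:small}
Let $U\subseteq V$ satisfy $|B_t\cap U|\le\beta$ for all nodes $t$, and let $W\subseteq E$ with $1\le|W|\le2k+1$. In time $g(k,\beta)\,n^{O(1)}$ one can find a set of at most $k$ hyperedges that is $W$-balanced in $U$, or report that there is none.
\end{lemma}

\begin{proof}
Consider the structure with universe $U\cup E$ (disjoint union), unary predicates for $U$, for $E$ and for each singleton $\{w\}$ with $w\in W$, and the binary relation $\{(x,e):x\in e\cap U\}$. Take the bags $B_t\cap U$ and attach to $s_e$, for each $e\in E$, a new leaf with the bag $(B_{s_e}\cap U)\cup\{e\}$. This is a tree decomposition of the structure with bags of at most $\beta+1$ elements.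

Since supersets of balanced sets are balanced, a balanced set of size at most $k$ exists if and only if there are $y_1,\dots,y_k\in E$, not necessarily distinct, such that $\{y_1,\dots,y_k\}$ is $W$-balanced in $U$. This fails for $y_1,\dots,y_k$ exactly if, for some $W_0\subseteq W$ with $|W_0|=\lfloor|W|/2\rfloor+1$, there is a connected set $C\subseteq U$ that is disjoint from $y_1\cup\dots\cup y_k$ and meets every member of $W_0$: a component meeting more than $|W|/2$ members of $W$ is such a set, and such a set lies in a component. The set $C$ is connected if and only if for every nonempty proper subset $C_1$ of $C$ some hyperedge meets both $C_1$ and $C\setminus C_1$. So the existence of $y_1,\dots,y_k$ is expressed by an MSO sentence, with one conjunct for each $W_0$, whose length is bounded in terms of $k$, and Courcelle's theorem decides it. If the answer is yes, we fix $y_1,\dots,y_k$ one at a time: having marked $y_1,\dots,y_{i-1}$ by new unary predicates, we mark each of the $|E|$ candidates for $y_i$ in turn, test whether the choice can be completed, and keep a candidate that passes.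
\end{proof}

If all hyperedges have at most $r$ vertices, then $|B_t|\le rp$, and Lemma~\ref{lem:small} with $U=V$ already proves Proposition~\ref{prop:sep}. In general we must first pass to a subset $U$ that has small intersections with all bags and has the same balanced sets as $V$. So we ask when a single vertex can be deleted from $U$.

\subsection{Witnesses}

Deleting $v$ from $U$ preserves every balanced set, but it may create new ones. If it does, then after the removal of $\bigcup S$ the vertex $v$ holds together a component that falls apart without it. The next definition records this from the point of view of one hyperedge $h\ni v$ and one member $w$ of $W$.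

\begin{definition}\label{def:witness}
Let $Y\subseteq V$ and let $h,w$ be distinct hyperedges. For $S\subseteq E$ and $v\in V$ put $Y_{S,v}=Y\setminus(\bigcup S\cup\{v\})$. Let $R$ be the component of $Y_{S,v}$ containing $w\cap Y_{S,v}$, with $R=\emptyset$ if $w\cap Y_{S,v}=\emptyset$, and let $\mathcal R=\{w\}\cup\{f\in E:f\cap R\ne\emptyset\}$. The pair $(S,v)$ is a \emph{witness for $(Y,h,w)$} if $v\in(Y\cap h)\setminus\bigcup S$ and
\begin{enumerate}
\item[(W1)] some $f\in\mathcal R$ contains $v$;
\item[(W2)] $h\notin\mathcal R$, that is, $h\cap R=\emptyset$.
\end{enumerate}
We call $(R,\mathcal R)$ the \emph{region} of the witness.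
\end{definition}

In words: once $\bigcup S$ is removed from $Y$, the hyperedge $h$ is still connected to $w$, but only through $v$. Note that $h\notin S$, since $v\in h\setminus\bigcup S$.

\begin{lemma}\label{lem:relevant}
Let $U\subseteq V$, $W\subseteq E$ with $|W|\ge2$, and $v\in U\cap h$ for a hyperedge $h$. If $S\subseteq E$ is $W$-balanced in $U\setminus\{v\}$ but not in $U$, then $(S,v)$ is a witness for $(U,h,w)$ for some $w\in W\setminus\{h\}$.
\end{lemma}

\begin{proof}
Let $C$ be a component of $U\setminus\bigcup S$ such that the set $W_C$ of members of $W$ meeting $C$ has more than $|W|/2\ge1$ elements. Then $v\in C$, for otherwise $C$ would lie in a component of $U_{S,v}=(U\setminus\{v\})\setminus\bigcup S$, in contradiction to balance in $U\setminus\{v\}$. In particular $v\notin\bigcup S$.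

We choose $w\in W_C\setminus\{h\}$ with $h\cap R=\emptyset$. If $h\cap U_{S,v}=\emptyset$, take any $w\in W_C\setminus\{h\}$, which exists as $|W_C|\ge2$. Otherwise let $C'$ be the component of $U_{S,v}$ containing $h\cap U_{S,v}$. It meets at most $|W|/2$ members of $W$, so some $w\in W_C$ is disjoint from $C'$. Then $w\ne h$, and $R$ is empty or a component other than $C'$, so $h\cap R=\emptyset$. In both cases (W2) holds.

If $v\in w$, then (W1) holds with $f=w$. Otherwise take a path in $C$ from $v$ to a vertex of $w$. Its vertices after $v$ lie in $U_{S,v}$ and are connected there to a vertex of $w$, so they lie in $R$. A hyperedge containing $v$ and the next vertex of the path shows (W1).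
\end{proof}

Thus, if $v\in U\cap h$ occurs in no witness $(S,v)$ for $(U,h,w)$ with $|S|\le k$ and $w\in W\setminus\{h\}$, then $U$ and $U\setminus\{v\}$ have the same $W$-balanced sets of size at most $k$, and $v$ may be deleted.

\begin{example}[The ladder]\label{ex:ladder}
Let $h=\{v_1,\dots,v_n\}$, $g=\{u_1,\dots,u_n\}$ and $f_i=\{v_i,u_i\}$ for $1\le i\le n$, where $n\geq 2$. Two hyperedges share at most one vertex, so $d=2$; the single bag $h\cup g$ has width $2$ and $2n$ vertices. We determine the vertices $v_i$ that occur in a witness $(S,v_i)$ for $(V,h,w)$ with $|S|\le k$.

Let $w=f_j$ with $j\ne i$. The vertex $v_j\in h\cap w$ must be covered by $S$, or else it lies in $h\cap R$. As $h\notin S$, we get $f_j\in S$; then $R=\emptyset$, $\mathcal R=\{f_j\}$, and (W1) fails. So for $w=f_j$ only $v_j$ can occur.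

Let $w=g$. If $g\in S$, then $\mathcal R=\{g\}$ and (W1) fails; so $S$ consists of rungs $f_j$. If $j\ne i$ and $f_j\notin S$, then $u_j\in R$ and hence $v_j\in h\cap R$. So $S$ contains all rungs $f_j$ with $j\neq i$, and $n\le k+1$. Conversely, if $n\le k+1$, then $(\{f_j:j\ne i\},v_i)$ is a witness for every $i$.

Consequently, if $|W|\le2k+1$ and $n\ge2k+2$, then some $v_i$ has $f_i\notin W$ and can be deleted.
\end{example}

The example contains the three situations of the general argument. Common vertices of $h$ and $w$ other than $v$ must be covered by $S$. If few disjoint connections join $h$ to $w$, their ends in $h$ form a short list of candidates for $v$. If many do, then $S$ must destroy all but one of them with $k$ hyperedges, so a member of $S$ covers a fixed fraction of a large set, and Lemma~\ref{lem:count} leaves few choices for it (in the ladder only $h$ and $g$, both excluded). What the ladder hides is the dichotomy between few and many. Many vertex-disjoint connections may all pass through one large hyperedge, and then they should count as one. The owners introduced next make this way of counting precise.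

\section{Owners}\label{sec:owners}

Every bag is covered by $p$ hyperedges, but the covers of different bags are unrelated. We want one assignment $\varphi$ of hyperedges to vertices, with $v\in\varphi(v)$, under which every bag uses boundedly many values.

By Lemma~\ref{lem:cover}, compute for each node $t$ a set $\lambda_t\subseteq E$ with $|\lambda_t|\le p$ and $B_t\subseteq\bigcup\lambda_t$.

\emph{Pruning.} As long as some member of $\lambda_t$ has fewer than $d$ vertices of $B_t$ that lie in no other current member, remove it. Let $\lambda'_t$ be the result, and let $O_t=B_t\setminus\bigcup\lambda'_t$. Each removal uncovers at most $d-1$ vertices, so $|O_t|\le p(d-1)$. Every $e\in\lambda'_t$ has a $d$-element \emph{private set} $A_{t,e}\subseteq e\cap B_t$ whose vertices lie in no other member of $\lambda'_t$.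

\emph{Ownership.} Let $z_v$ be the top of $T_v$. If there is a node $y\le z_v$ with $v\in\bigcup\lambda'_y$, let $y_v$ be the $\le$-least such node, and let the \emph{owner} $\varphi(v)$ be a member of $\lambda'_{y_v}$ that contains $v$. Otherwise $v$ is \emph{unowned}, and we write $\varphi(v)=\bot$. After the covers are known, $\varphi$ is computed in polynomial time.

\begin{example}\label{ex:owners}
Both ingredients are needed; let $d=p=2$ and $n\ge3$. (a) Take hyperedges $h=\{c,c',v_1,\dots,v_n\}$ and $g_i=\{v_i,a_i,a'_i\}$, and a path $y_1<\dots<y_n$ with $B_{y_i}=\{c,c',v_1,\dots,v_i,a_i,a'_i\}$ and $\lambda_{y_i}=\lambda'_{y_i}=\{h,g_i\}$. Choosing the owner of $v_i$ in $\lambda'_{z_{v_i}}$ allows $g_i$, and then $B_{y_n}$ has at least $n$ owners. The rule above gives $y_{v_i}=y_1$ and $\varphi(v_i)=h$ for $i\ge2$. (b) Take $h=\{v_1,\dots,v_n\}$ and $g_i=\{a,v_i\}$, and a path $y_1<\dots<y_n<t$ with $B_{y_i}=\{a\}$, $\lambda_{y_i}=\{g_i\}$, $B_t=h\cup\{a\}$, $\lambda_t=\{h,g_1\}$. All covers are minimum, yet without pruning $g_i$ would own $v_i$. Pruning gives $\lambda'_{y_i}=\emptyset$ and $\lambda'_t=\{h\}$, so $h$ owns all $v_i$ and $a$ is unowned.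
\end{example}

\begin{proposition}[Ownership]\label{prop:owners}
There is a computable $\alpha=\alpha(p,d)$ such that for every node $t$ the vertices of $B_t$ have at most $\alpha$ different owners and at most $\alpha$ of them are unowned.
\end{proposition}

The proof rests on one observation. If distinct vertices accumulate in the bags along a branch of $T$, then, since only $d-1$ hyperedges can contain $d$ given vertices, the same hyperedge must cover them in several of these bags. Put $m_1=R(pd+3d;\,p+1)$.

\begin{lemma}\label{lem:ramsey}
Let $y_1<\dots<y_m$ be nodes, $m\ge m_1$, and let $u_1,\dots,u_m$ be distinct vertices with $u_i\in B_{y_j}$ whenever $i<j$. Then there are $a<b$ and $e\in\lambda'_{y_a}\cap\lambda'_{y_b}$ with $u_a,u_b\in e$.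
\end{lemma}

\begin{proof}
Number the members of each $\lambda'_{y_j}$ by distinct elements of $\{1,\dots,p\}$. Color a pair $i<j$ by $0$ if $u_i\in O_{y_j}$, and otherwise by the number of a member of $\lambda'_{y_j}$ containing $u_i$. Let $I$ be a set of $pd+3d$ indices whose pairs all have the same color. The color is not $0$, for otherwise $O_{y_j}$ with $j=\max I$ would contain $|I|-1>p(d-1)$ vertices. So for every $j\in I\setminus\{\min I\}$ the member $e_j\in\lambda'_{y_j}$ with that number contains $u_i$ for all $i\in I$ with $i<j$. Consider the $2d-1$ indices $j$ from the $(d+1)$-st to the $(3d-1)$-st element of $I$. Each such $e_j$ contains the $d$ vertices $u_i$ with $i$ among the first $d$ elements of $I$, so by \eqref{eq:star} there are at most $d-1$ distinct hyperedges among them. As $2d-1>2(d-1)$, three coincide: $e_a=e_b=e_c=e$ with $a<b<c$. Then $e\in\lambda'_{y_a}\cap\lambda'_{y_b}$, $u_a\in e_b=e$ and $u_b\in e_c=e$.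
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:owners}]
Put $m_3=(d-1)m_1^d+m_1$, $m_2=R(m_3;2)$ and $\alpha=\max\{pm_2,\;p(d-1)m_1\}$. Fix $t$. For $v\in B_t$ we have $z_v\le t$, so all nodes $z_v$ and $y_v$ lie on the path from the root to $t$ and are comparable.

\emph{Unowned vertices.} An unowned vertex $v$ lies in $O_{z_v}$, so at most $p(d-1)$ unowned vertices have the same top. If $B_t$ had more than $p(d-1)m_1$ unowned vertices, we could choose unowned $u_1,\dots,u_{m_1}\in B_t$ with tops $y_1<\dots<y_{m_1}\le t$. For $i<j$ we have $y_i,t\in T_{u_i}$ and $y_i<y_j\le t$, so $u_i\in B_{y_j}$. Lemma~\ref{lem:ramsey} gives $a$ with $u_a\in\bigcup\lambda'_{y_a}$, so $u_a$ is owned, a contradiction.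

\emph{Owners.} Suppose that the vertices of $B_t$ have more than $pm_2$ owners. Choose vertices $v_i\in B_t$ with distinct owners $o_i$, and put $y_i=y_{v_i}$, $z_i=z_{v_i}$, $s_i=s_{o_i}$. As $o_i\in\lambda'_{y_i}$, each node equals $y_i$ for at most $p$ indices, so we can keep $m_2$ indices, numbered such that $y_1<\dots<y_{m_2}$. Since $v_i\in o_i\subseteq B_{s_i}$, we have $z_i\le s_i$. Let $b_i$ be the lowest common ancestor of $s_i$ and $t$, the node where the way to the home of $o_i$ leaves the branch of $t$; then $y_i\le z_i\le b_i\le t$. Color a pair $i<j$ according to whether $b_i<y_j$ or $y_j\le b_i$, and pass to $m_3$ indices whose pairs all have the same color.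

\emph{Case $b_i<y_j$ for all $i<j$.} Then $z_i<y_j\le t$, so $v_i\in B_{y_j}$. Lemma~\ref{lem:ramsey} with $u_i=v_i$ gives $a<b$ with $v_b\in\bigcup\lambda'_{y_a}$. As $y_a<y_b\le z_b$, this contradicts the minimality of $y_b=y_{v_b}$.

\emph{Case $y_j\le b_i$ for all $i<j$.} Here the vertices $v_i$ may enter too late, and we use the private sets $A_i=A_{y_i,o_i}$ instead. For $u\in A_i$ we have $y_i,s_i\in T_u$, and $y_i<y_j\le b_i\le s_i$ for $i<j$; hence $A_i\subseteq B_{y_j}$. We choose $m_1$ indices with distinct representatives $u_i\in A_i$, one after the other. Let $\Phi$ be the set of representatives chosen so far, $|\Phi|<m_1$. A $d$-element set equals $A_i$ for at most $d-1$ indices by \eqref{eq:star}, as $A_i\subseteq o_i$ and the $o_i$ are distinct. So at most $(d-1)m_1^d$ indices have $A_i\subseteq\Phi$, fewer than $m_1$ indices are used, and an unused index with $A_i\not\subseteq\Phi$ remains. Lemma~\ref{lem:ramsey}, applied to the chosen indices in increasing order, gives $a<b$ and $e\in\lambda'_{y_a}\cap\lambda'_{y_b}$ with $u_a,u_b\in e$. The only member of $\lambda'_{y_a}$ containing $u_a$ is $o_a$, and the only member of $\lambda'_{y_b}$ containing $u_b$ is $o_b$. So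 $o_a=e=o_b$, a contradiction.
\end{proof}

By Proposition~\ref{prop:owners}, a bag has many vertices of $U$ only if some hyperedge owns many vertices of $U$. Hence it suffices to bound, for each $h$, the relevant vertices among those that $h$ owns.

\begin{proposition}[Enumeration]\label{prop:enum}
There are a computable $\Gamma=\Gamma(k,p,d)$ and an algorithm with running time $g(k,p,d)\,n^{O(1)}$ that, given $U\subseteq V$ and distinct $h,w\in E$, computes a set $L\subseteq\varphi^{-1}(h)$ with $|L|\le\Gamma$ that contains $v$ for every witness $(S,v)$ for $(U,h,w)$ with $|S|\le k$ and $\varphi(v)=h$.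
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:sep} from Proposition~\ref{prop:enum}]
Compute $\varphi$ once; it does not change in what follows. Start with $U=V$. While some hyperedge $h$ owns more than $(2k+1)\Gamma$ vertices of $U$, compute the sets $L_w$ of Proposition~\ref{prop:enum} for $(U,h,w)$, $w\in W\setminus\{h\}$, choose $v\in\varphi^{-1}(h)\cap U$ outside all of them, and delete $v$ from $U$. By Lemma~\ref{lem:relevant}, the deletion does not change the family of $W$-balanced sets of size at most $k$, so this family is the same for the final $U$ as for $V$. The loop is executed at most $|V|$ times, and at its end $|B_t\cap U|\le\alpha(2k+1)\Gamma+\alpha$ for all $t$ by Proposition~\ref{prop:owners}. Apply Lemma~\ref{lem:small}.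
\end{proof}

It remains to prove Proposition~\ref{prop:enum}.

\section{Cuts in the owner digraph}\label{sec:digraph}

To enumerate candidates for $v$ we want to measure how well $h$ is connected to $w$, by a quantity that is bounded when a bag separates them and that obeys the calculus of minimum cuts. The cover number of a separating vertex set has the first property but not the second, because $\rho$ is not submodular: for the hyperedges $A=\{a,b\}$ and $B=\{b,c\}$ we have $\rho(A\cap B)+\rho(A\cup B)=3>2=\rho(A)+\rho(B)$. The number of owners of a set is submodular, since $\varphi(A\cup B)=\varphi(A)\cup\varphi(B)$ and $\varphi(A\cap B)\subseteq\varphi(A)\cap\varphi(B)$, and it is bounded on bags by Proposition~\ref{prop:owners}. We build a digraph in which deleting one node, the owner, blocks all vertices it owns.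

\begin{definition}\label{def:digraph}
For $Y\subseteq V$ let $\mathcal D(Y)$ be the digraph whose nodes are the hyperedges of $H$ and two nodes $x^-,x^+$ for each $x\in Y$, with the following arcs for each $x\in Y$ (Figure~\ref{fig:gadget}):
\begin{itemize}
\item $f\to x^-$ and $x^+\to f$ for every hyperedge $f\ni x$ with $f\ne\varphi(x)$;
\item $x^-\to o$ and $o\to x^+$ if $\varphi(x)=o\ne\bot$, and $x^-\to x^+$ if $\varphi(x)=\bot$.
\end{itemize}
A path \emph{traverses} $x$ if it contains $x^-$ or $x^+$.
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=0.9]
\node[draw,circle,inner sep=1pt] (m) at (0,0) {$x^-$};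
\node[draw] (o) at (2,0) {$o$};
\node[draw,circle,inner sep=1pt] (p) at (4,0) {$x^+$};
\node[draw] (f) at (2,1.3) {$f$};
\node[draw] (g) at (2,-1.3) {$f'$};
\draw[->] (m)--(o); \draw[->] (o)--(p);
\draw[->] (f)--(m); \draw[->] (p)--(f);
\draw[->] (g)--(m); \draw[->] (p)--(g);
\node[draw,circle,inner sep=1pt] (m2) at (6.5,0) {$x^-$};
\node[draw,circle,inner sep=1pt] (p2) at (10.5,0) {$x^+$};
\node[draw] (f2) at (8.5,1.3) {$f$};
\node[draw] (g2) at (8.5,-1.3) {$f'$};
\draw[->] (m2)--(p2);
\draw[->] (f2)--(m2); \draw[->] (p2)--(f2);
\draw[->] (g2)--(m2); \draw[->] (p2)--(g2);
\end{tikzpicture}
\caption{The arcs of the owner digraph contributed by a vertex $x$. Left: $x$ lies in the hyperedges $o,f,f'$ and is owned by $o$; the way from $f$ to $f'$ through $x$ leads through the node $o$. Right: $x$ lies in $f,f'$ and is unowned.}\label{fig:gadget}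
\end{figure}

\begin{lemma}\label{lem:paths}
Let $Y\subseteq V$.
\begin{enumerate}
\item[(a)] If $x\in Y\cap f\cap f'$, then $\mathcal D(Y)$ has a walk from $f$ to $f'$ all of whose inner nodes are among $x^-$, $x^+$, $\varphi(x)$.
\item[(b)] Let $\pi$ be a path in $\mathcal D(Y)$ with at least one arc that starts at a hyperedge $h$. The set of vertices traversed by $\pi$ is connected and meets $h$; if $\pi$ ends at a hyperedge $e$, it meets $e$.
\item[(c)] Let $\pi$ be as in (b) and $\varphi(x)=o\ne\bot$. If $x^+$ is on $\pi$, its predecessor is $o$. If $x^-$ is on $\pi$ and is not the last node, its successor is $o$.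
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x$ is unowned, take $f\to x^-\to x^+\to f'$. If $\varphi(x)=o$, go from $f$ to $o$ through $x^-$ unless $f=o$, and from $o$ to $f'$ through $x^+$ unless $f'=o$. (b) There is no arc between two hyperedges, every arc between a hyperedge $e$ and a node $x^\pm$ has $x\in e$, and every other arc has the form $x^-\to x^+$. So two nodes $x^\pm$, $y^\pm$ that follow each other on $\pi$, directly or with one hyperedge $e$ in between, satisfy $x=y$ or $x,y\in e$. The first and the last arc give the other assertions. (c) The node $o$ is the only in-neighbor of $x^+$ and the only out-neighbor of $x^-$.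
\end{proof}

Let $\mathcal D$ be any digraph, $h$ a node, and $\Sigma$ a set of nodes with $h\notin\Sigma$. A \emph{cut} for $(h,\Sigma)$ is a set of nodes, disjoint from $\Sigma\cup\{h\}$, that meets every path from $h$ to $\Sigma$. Let $\kappa(h,\Sigma)$ be the least size of a cut; it is $\infty$ exactly if there is an arc from $h$ into $\Sigma$, and it is computed in polynomial time by a flow computation. A cut for $(h,\Sigma')$ is a cut for $(h,\Sigma)$ if $\Sigma\subseteq\Sigma'$, so $\kappa(h,\cdot)$ is monotone. We need the minimum cut that is closest to $h$; its useful property is that moving any of its nodes into $\Sigma$ raises $\kappa$.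

\begin{lemma}\label{lem:cut}
If $\Sigma\neq\emptyset$ and $\kappa=\kappa(h,\Sigma)<\infty$, one can find in polynomial time a cut $K$ for $(h,\Sigma)$ with $|K|=\kappa$ and $\kappa(h,\Sigma\cup\{q\})>\kappa$ for all $q\in K$.
\end{lemma}

\begin{proof}
For a set $Z$ of nodes let $N^-(Z)$ be the set of nodes outside $Z$ with an arc into $Z$. Call $Z$ \emph{admissible} if $\Sigma\subseteq Z$ and $h\notin Z\cup N^-(Z)$. Then $N^-(Z)$ is a cut, since a path from $h\notin Z$ to $\Sigma\subseteq Z$ enters $Z$ from a node of $N^-(Z)$; so $|N^-(Z)|\ge\kappa$. Call $Z$ \emph{tight} if it is admissible and $|N^-(Z)|=\kappa$.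

If $Z,Z'$ are admissible, so are $Z\cap Z'$ and $Z\cup Z'$, because an arc from $h$ into either set is an arc into $Z$ or $Z'$. Moreover,
\[
|N^-(Z\cap Z')|+|N^-(Z\cup Z')|\le|N^-(Z)|+|N^-(Z')|.
\]
Indeed, a node of $N^-(Z\cup Z')$ is outside both sets and has an arc into one of them; a node of $N^-(Z\cap Z')$ has arcs into both sets and is outside one of them; so each lies in $N^-(Z)\cup N^-(Z')$. A node counted twice on the left is outside both sets and has arcs into both, so it is counted twice on the right. Hence, if $Z,Z'$ are tight, then $|N^-(Z\cup Z')|\le 2\kappa-\kappa$, and $Z\cup Z'$ is tight.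

For a node $q\ne h$ we claim that $q$ lies in a tight set if and only if $\kappa(h,\Sigma\cup\{q\})=\kappa$. If $q\in Z$ with $Z$ tight, then $N^-(Z)$ is a cut of size $\kappa$ for $(h,\Sigma\cup\{q\})$, and monotonicity gives equality. Conversely, let $K'$ be a cut of size $\kappa$ for $(h,\Sigma\cup\{q\})$, and let $Z$ be the set of nodes of $\mathcal D-K'$ from which $\Sigma\cup\{q\}$ can be reached in $\mathcal D-K'$. Then $\Sigma\cup\{q\}\subseteq Z$, $h\notin Z$ and $N^-(Z)\subseteq K'$, so $h\notin N^-(Z)$ and $Z$ is tight.

Thus $\tilde Z=\{q\ne h:\kappa(h,\Sigma\cup\{q\})=\kappa\}$ is the union of all tight sets. It contains $\Sigma\neq\emptyset$, so tight sets exist and $\tilde Z$ is tight. The cut $K=N^-(\tilde Z)$ has size $\kappa$, and every $q\in K$ satisfies $q\ne h$ and $q\notin\tilde Z$, so $\kappa(h,\Sigma\cup\{q\})>\kappa$. One flow computation per node determines $\tilde Z$.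
\end{proof}

\begin{example}[The double ladder]\label{ex:double}
Let $h=\{v_1,\dots,v_n\}$, $g=\{x_1,\dots,x_n\}$, $w=\{u_1,\dots,u_n\}$, $a_i=\{v_i,x_i\}$, $b_i=\{x_i,u_i\}$, with $n\ge2$ and $d=2$. Take the root bag $h\cup g$ and the child bag $g\cup w$ with the covers $\{h,g\}$ and $\{g,w\}$; then $h,g,w$ own their vertices. There are $n$ disjoint paths $v_i,x_i,u_i$ in $H$, but in $\mathcal D(V)$ every path from $h$ to $w$ begins with $h\to v_i^+\to a_i\to x_i^-\to g$. So $\kappa(h,\{w\})=1$ with $K=\{g\}$. After moving $g$ to the target side, $\kappa(h,\{w,g\})=n$, and the cut of Lemma~\ref{lem:cut} is $\{v_1^+,\dots,v_n^+\}$. Since $h$ itself may not be cut, the vertices owned by $h$ appear in cuts individually, through the nodes $v^+$; this is how candidates for $v$ are found.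
\end{example}

\section{Enumerating the relevant vertices}\label{sec:enum}

Fix $k$, $U$, $h$ and $w$ as in Proposition~\ref{prop:enum}. The algorithm guesses parts of an unknown witness. It guesses members of $S$, which it then removes together with their vertices, and it guesses hyperedges and vertices of the region, which it adds to the target of the cut.

\subsection{States and the procedure}

A \emph{state} is a quadruple $(Y,j,F,X)$ with $Y\subseteq U$, $0\le j\le k$, $w\in F\subseteq E$ and $X\subseteq V$. A \emph{witness for the state} is a witness $(S,v)$ for $(Y,h,w)$, with region $(R,\mathcal R)$, such that $|S|\le j$, $\varphi(v)=h$, and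
\begin{enumerate}
\item[(W3)] $F\subseteq\mathcal R$ and $X\subseteq R$.
\end{enumerate}
Proposition~\ref{prop:enum} concerns the state $(U,k,\{w\},\emptyset)$. Every witness for a state has the following properties.
\begin{enumerate}
\item[(F1)] If $f\in\mathcal R$, then $f\cap Y_{S,v}\subseteq R$. For $f=w$ this is the definition of $R$; any other $f$ meets the component $R$ of $Y_{S,v}$.
\item[(F2)] If $x\in Y\cap h\cap f$ with $f\in\mathcal R$ and $x\ne v$, then $x\in\bigcup S$. Otherwise $x\in h\cap R$ by (F1), against (W2).
\item[(F3)] If $g\in S$, then $(S\setminus\{g\},v)$ is a witness for $(Y\setminus g,j-1,F,X)$, because $v\in Y\setminus g$ and the set $Y_{S,v}$, hence the region, is unchanged.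
\end{enumerate}

With $\alpha$ from Proposition~\ref{prop:owners}, put
\[
m=8dk,\qquad n_0=m\binom md,\qquad N=2k(n_0+2),\qquad M=N(3\alpha+2)+2n_0 .
\]
Then $M\ge n_0\ge m\ge2$. For $Z\subseteq V$ let $\operatorname{heavy}(Z)$ be the set of hyperedges $g$ with $|g\cap Z|\ge|Z|/(4k)$ if $|Z|>n_0$, and $\operatorname{heavy}(Z)=\emptyset$ if $|Z|\le n_0$. Lemma~\ref{lem:count} with $a=4k$ gives $|\operatorname{heavy}(Z)|<m$. For a state $(Y,j,F,X)$ put
\[
J=Y\cap h\cap\bigcup F,\qquad \Sigma=F\cup\{x^-,x^+:x\in X\},
\]
and for $\mathcal G\subseteq E$ let $\operatorname{Branch}(\mathcal G)=\bigcup_{g\in\mathcal G}\operatorname{Enum}(Y\setminus g,j-1,F,X)$ if $j\ge1$, and $\operatorname{Branch}(\mathcal G)=\emptyset$ if $j=0$. The procedure $\operatorname{Enum}(Y,j,F,X)$ is as follows.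

\begin{description}
\item[Step 0 (inconsistent guess).] If $h\in F$, or $X\cap h\ne\emptyset$, or $X\not\subseteq Y$, return $\emptyset$.
\item[Step 1 (many common vertices).] If $|J|>n_0$, return $\operatorname{Branch}(\operatorname{heavy}(J))$.
\item[Step 2 (small cut).] Compute $\kappa=\kappa(h,\Sigma)$ in $\mathcal D(Y)$. It is finite, since arcs from $h$ lead only to nodes $x^\pm$ with $x\in h$, and $X\cap h=\emptyset$. If $\kappa\le M$, take the cut $K$ of Lemma~\ref{lem:cut} and return
\[
\{x:\varphi(x)=h,\ x^+\in K\}\ \cup\ \bigcup_{q\in K}\operatorname{Enum}(Y,j,F_q,X_q),
\]
where $(F_q,X_q)=(F\cup\{q\},X)$ if $q\in E$, and $(F_q,X_q)=(F,X\cup\{x\})$ if $q\in\{x^-,x^+\}$.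
\item[Step 3 (no small cut).] If $\kappa>M$, compute the set $Z$ of Lemma~\ref{lem:packing} and return $(J\cap\varphi^{-1}(h))\cup\operatorname{Branch}(\operatorname{heavy}(Z))$.
\end{description}

\begin{lemma}[Packing]\label{lem:packing}
If a state reaches Step~3, one can compute in time $N\cdot n^{O(1)}$ a set $Z\subseteq Y$ such that $S\cap\operatorname{heavy}(Z)\ne\emptyset$ for every witness $(S,v)$ for the state with $v\notin J$.
\end{lemma}

On the ladder of Example~\ref{ex:ladder} with $w=g$, where $h$ and $g$ own their vertices, we have $\kappa=n$, realized by the paths $h\to v_i^+\to f_i\to u_i^-\to g$. If $n\le M$, Step~2 lists all $v_i$. If $n>M$, the set $Z$ constructed below consists of the ends of $N$ rungs, $\operatorname{heavy}(Z)=\{h,g\}$, and both branches have $\kappa=0$ and return $\emptyset$.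

\begin{proof}[Proof of Proposition~\ref{prop:enum} from Lemma~\ref{lem:packing}]
\emph{Size and time.} A call made from Step~2 keeps $Y$ and $j$, and its target set contains $\Sigma\cup\{q\}$. If it reaches Step~2, its value of $\kappa$ is therefore larger than that of its parent, by monotonicity and Lemma~\ref{lem:cut}. So along a branch of the recursion tree the calls with the same $j$ are a sequence of calls that return in Step~2, with strictly increasing $\kappa\in\{0,\dots,M\}$, followed by at most one further call: at most $M+2$ calls. All other recursive calls decrease $j$. Hence a branch has at most $\ell=(k+1)(M+2)$ calls. Each call has at most $\max\{M,m\}=M$ children, so there are at most $1+M+\dots+M^{\ell-1}\le M^\ell$ calls. Each contributes at most $\max\{M,n_0\}=M$ vertices directly, all owned by $h$. So $\Gamma=M^{\ell+1}$ works, and the running time is $g(k,p,d)\,n^{O(1)}$.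

\emph{Correctness.} We show by induction over the recursion tree, from the leaves up, that $\operatorname{Enum}(Y,j,F,X)$ contains $v$ for every witness $(S,v)$ for the state. Whenever we find $g\in S\cap\mathcal G$, we have $j\ge1$, and $v\in\operatorname{Branch}(\mathcal G)$ by (F3) and induction.

The call does not return in Step~0: $h\notin\mathcal R\supseteq F$, and $X\subseteq R\subseteq Y\setminus h$.

Suppose that it returns in Step~1. By (F2) and (W3), $J\setminus\{v\}\subseteq\bigcup S$. As $|J|>n_0\geq 2$ and $|S|\le k$, some $g\in S$ contains at least $(|J|-1)/k\ge|J|/(4k)$ vertices of $J$, so $g\in\operatorname{heavy}(J)$.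

Suppose that it returns in Step~2. By (W1) and (W2) there is $f\in\mathcal R$ with $v\in f\ne h$, and $h\to v^+\to f$ in $\mathcal D(Y)$; this is where $\varphi(v)=h$ is used. We extend this to a walk to $w$ through the region. If $f=w$, there is nothing to add. Otherwise $f$ meets $R$, and there is a path $x_1,\dots,x_r$ in $R$ with $x_1\in f$ and $x_r\in w$. Put $f_0=f$, $f_r=w$, and let $f_i\ni x_i,x_{i+1}$ for $0<i<r$. Lemma~\ref{lem:paths}(a) gives walks from $f_{i-1}$ to $f_i$ with inner nodes among $x_i^-,x_i^+,\varphi(x_i)$. All $f_i$ and all owners $\varphi(x_i)\neq\bot$ meet $R$, so they belong to $\mathcal R$. The resulting walk from $h$ to $w\in\Sigma$ consists of $h$, $v^+$, members of $\mathcal R$ and nodes $x^\pm$ with $x\in R$, and it contains a node $q\in K$, $q\ne h$. If $q=v^+$, then $v$ is returned directly. Otherwise (W3) holds for $(F_q,X_q)$, so $(S,v)$ is a witness for $(Y,j,F_q,X_q)$, and induction applies.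

Suppose that it returns in Step~3. If $v\in J$, then $v$ is returned directly. Otherwise Lemma~\ref{lem:packing} gives $g\in S\cap\operatorname{heavy}(Z)$.
\end{proof}

\subsection{Large cuts force a heavy hyperedge}

We prove Lemma~\ref{lem:packing}. A large value of $\kappa$ gives many disjoint paths in $\mathcal D(Y)$, but this alone is not enough: a member $g$ of $S$ removes all of its vertices, not only those it owns, so one cannot tell how many paths it destroys. The tree decomposition supplies the control. If the connections from $h$ to the target occupy disjoint parts of $T$, then $g$, which lies in a single bag, meets at most one of them. Vertices owned by $h$ or by a member of $F$ must be exempted from this disjointness, since their owners cannot be put into a cut; they form the set $Z$.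

\begin{proof}[Proof of Lemma~\ref{lem:packing}]
The state satisfies $h\notin F$, $X\cap h=\emptyset$, $X\subseteq Y$, $|J|\le n_0$ and $\kappa>M$. Put $Y^\circ=Y\setminus J$ and $A=\bigcup F\cup X$. Then $Y^\circ\cap h\cap A=\emptyset$.

\emph{Links.} A \emph{link} is a path $P=(x_1,\dots,x_l)$ of distinct vertices of $Y^\circ$, consecutive ones adjacent, such that $x_1$ is its only vertex in $h$ and $x_l$ is its only vertex in $A$. Necessarily $l\ge2$. If a set $Y'\subseteq Y^\circ$ contains a path from $h$ to $A$, then a shortest such path is a link. A vertex $x\in Y^\circ$ is \emph{sunk} if $x\in X$, \emph{loose} if $x\notin X$ and $\varphi(x)\in F\cup\{h\}$, and \emph{core} otherwise. A vertex owned by $h$ lies in $h$, and a sunk vertex or a vertex owned by a member of $F$ lies in $A$. So the inner vertices of a link are core, and $x_1$ is core or loose. Let $T(P)$ be the union of the subtrees $T_x$ over the core vertices $x$ of $P$. The core vertices form a subpath of $P$, so $T(P)$ is a subtree by Lemma~\ref{lem:tree}(a), or it is empty; in the latter case $x_1$ is loose.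

\emph{Greedy selection.} At the start all links are available. In round $i$, if there is an available link with $T(P)=\emptyset$, let $P_i$ be one. Otherwise let $P_i$ be an available link for which the top $t_i$ of $T(P_i)$ is as deep as possible. Then discard all links that share a loose vertex with $P_i$ and, if $t_i$ is defined, all links $P$ with $t_i\in T(P)$; in particular $P_i$ is discarded. Stop after $N$ rounds or when no link is available. The selected links satisfy:
\begin{enumerate}
\item[(G1)] no loose vertex lies on two selected links;
\item[(G2)] $T(P_i)\cap T(P_{i'})=\emptyset$ for $i<i'$.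
\end{enumerate}
The first is immediate. For the second, let both sets be nonempty. As $P_{i'}$ was available in round $i$ and not discarded, the top of $T(P_{i'})$ is not deeper than $t_i$, and $t_i\notin T(P_{i'})$; apply Lemma~\ref{lem:tree}(b).

\emph{Implementation of a round.} For a set $I$ of nodes of $T$, admit the sunk vertices, the loose vertices that lie on no previously selected link, and the core vertices $x$ with $T_x\subseteq I$. A breadth-first search among admitted vertices finds a link consisting of admitted vertices if there is one. Run the search first for $I=\emptyset$; it succeeds exactly if an available link with $T(P)=\emptyset$ exists. If it fails, run it for the sets $I_t$, in order of decreasing depth of $t$, where $I_t$ consists of the nodes $t'\ge t$ other than the previous tops. A link found for $I_t$ is available, and an available link whose subtree has top $\tau$ makes the search for $I_\tau$ succeed. Let $t$ be the first node for which the search succeeds. Then no available link has a top deeper than $t$, and the link found has its top in $I_t$, so its top is $t$. If all searches fail, no link is available.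

\emph{The selection runs for $N$ rounds.} Suppose that it stops after $n'<N$ rounds; then every link has been discarded. We construct a cut of size at most $M$. Let $K$ consist of
\begin{enumerate}
\item[(K1)] for each defined $t_i$ and each core vertex $x\in B_{t_i}$: the node $\varphi(x)$ if $x$ is owned, and the nodes $x^-,x^+$ if $x$ is unowned;
\item[(K2)] for each loose vertex $x$ of a selected link: the node $x^+$ if $\varphi(x)=h$, and the node $x^-$ if $\varphi(x)\in F$;
\item[(K3)] the nodes $x^-,x^+$ for $x\in J$.
\end{enumerate}
By Proposition~\ref{prop:owners}, each round contributes at most $\alpha+2\alpha$ nodes to (K1) and at most $2$ to (K2), so $|K|\le N(3\alpha+2)+2n_0=M$. The set $K$ is disjoint from $\Sigma\cup\{h\}$: owners of core vertices are not in $F\cup\{h\}$, core and loose vertices are not in $X$, and $J\subseteq h$ is disjoint from $X$.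

Suppose that a path $\pi$ from $h$ to $\Sigma$ avoids $K$; we may assume that only its last node is in $\Sigma$. Let $Y'$ be the set of traversed vertices. By (K3), $Y'\subseteq Y^\circ$. By Lemma~\ref{lem:paths}(b), $Y'$ is connected and meets $h$, and it meets $A$, because $\pi$ ends at a member of $F$ or at a node $x^\pm$ with $x\in X$. So there is a link $P$ all of whose vertices are traversed by $\pi$. For a core or loose vertex $x$ of $P$, the nodes $x^\pm$ are not in $\Sigma$, so neither is the last node of $\pi$, and Lemma~\ref{lem:paths}(c) applies to whichever of them is on $\pi$. Consider the round $i$ in which $P$ was discarded.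
\begin{itemize}
\item $P$ shares with $P_i$ a loose vertex $x$ with $\varphi(x)=h$. If $x^-$ were on $\pi$, its successor would be $h$, the first node of $\pi$. So $x^+$ is on $\pi$; but $x^+\in K$.
\item $P$ shares with $P_i$ a loose vertex $x$ with $\varphi(x)\in F$. If $x^+$ were on $\pi$, its predecessor $\varphi(x)$ would be a node of $\Sigma$ other than the last. So $x^-$ is on $\pi$; but $x^-\in K$.
\item $t_i\in T(P)$, so $P$ has a core vertex $x\in B_{t_i}$. If $x$ is unowned, then $x^-,x^+\in K$, although $x$ is traversed. If $x$ is owned, then $\varphi(x)$ is on $\pi$; but $\varphi(x)\in K$.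
\end{itemize}
Each case is a contradiction. So $K$ is a cut and $\kappa\le M$, contrary to the assumption.

\emph{The set $Z$.} Let $Z$ be the set of loose vertices of $P_1,\dots,P_N$; then $|Z|\le2N$. Let $(S,v)$ be a witness for the state with $v\notin J$. Then $v\in Y^\circ$ is loose, so by (G1) it lies on at most one selected link. Every other $P_i$ has a vertex $u_i\in\bigcup S$. Otherwise all vertices of $P_i$ lie in $Y_{S,v}$; its last vertex lies in $X\subseteq R$ or in a member of $F\subseteq\mathcal R$, hence in $R$ by (F1); so its first vertex lies in $h\cap R$, against (W2). The vertex $u_i$ is not sunk, since $X\subseteq R$ is disjoint from $\bigcup S$. As $|S|\le k$, some $g\in S$ contains $u_i$ for at least $(N-1)/k$ indices $i$. If such a $u_i$ is core, then $s_g\in T_{u_i}\subseteq T(P_i)$, which by (G2) happens for at most one $i$. The remaining $u_i$ are loose, and distinct by (G1). Therefore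
\[
|g\cap Z|\ \ge\ \frac{N-1}{k}-1\ \ge\ 2(n_0+2)-2\ \ge\ n_0+2=\frac N{2k}\ \ge\ \frac{|Z|}{4k}.
\]
In particular $|Z|>n_0$, and $g\in\operatorname{heavy}(Z)$.
\end{proof}

This completes the proofs of Propositions~\ref{prop:enum} and~\ref{prop:sep}, and of Theorem~\ref{thm:main}.

\section{Iterative compression and the lower bound}\label{sec:complements}

Let $H$ be any hypergraph, $V=\{v_1,\dots,v_\nu\}$ and $V_i=\{v_1,\dots,v_i\}$. Let $H_i$ be the hypergraph on $V_i$ whose hyperedges are the nonempty sets $e\cap V_i$, $e\in E$; thus $H_\nu=H$. Three facts drive the compression.
\begin{enumerate}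
\item[(C1)] $\operatorname{ghw}(H_i)\le\operatorname{ghw}(H)$: intersect all bags and all covering hyperedges with $V_i$.
\item[(C2)] Adding $v_{i+1}$ to all bags of a tree decomposition of $H_i$ of width at most $\omega$ gives a tree decomposition of $H_{i+1}$ of width at most $\omega+1$. Indeed, $e\cap V_{i+1}\subseteq(e\cap V_i)\cup\{v_{i+1}\}$ lies in a new bag, and a new bag is covered by the sets $e\cap V_{i+1}$ for the hyperedges $e$ used before, together with one hyperedge containing $v_{i+1}$.
\item[(C3)] If $H$ satisfies \eqref{eq:star}, so does $H_i$: distinct hyperedges of $H_i$ are contained in distinct hyperedges of $H$.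
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:noinput}]
The one-bag decomposition of $H_1$ has width $1$. Given a decomposition of $H_i$ of width at most $3k$, form by (C2) one of $H_{i+1}$ of width at most $3k+1$ and apply Theorem~\ref{thm:main} with $p=3k+1$, which (C3) permits. If it reports $\operatorname{ghw}(H_{i+1})>k$, then $\operatorname{ghw}(H)>k$ by (C1). Otherwise we obtain a decomposition of $H_{i+1}$ of width at most $3k$ with at most $i+1$ nodes, so the inputs of all rounds have polynomial size. After $\nu-1$ rounds we have a decomposition of $H$.
\end{proof}

The \emph{domination number} $\gamma(G)$ of a graph $G$ is the least size of a set $D$ of vertices such that the closed neighborhoods $N[u]$, $u\in D$, cover $V(G)$. We use the following theorem of Karthik C.~S., Laekhanukar and Manurangsi~\cite{KLM}: if $\mathrm{FPT}\ne\mathrm{W[1]}$, then for no computable function $\psi$ is there an fpt algorithm with parameter $k$ that distinguishes graphs with $\gamma(G)\le k$ from graphs with $\gamma(G)>\psi(k)\cdot k$.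

\begin{proof}[Proof of Theorem~\ref{thm:hard}]
Suppose that $f$, $c$ and an algorithm $\mathcal A$ as in the Problem exist for all hypergraphs. Since $f$ is integer-valued and $f(k)>ck$, we have $f(k)\ge\lfloor ck\rfloor+1\geq 1$. Also $c\ge1$: on the one-vertex hypergraph with $k=1$, $\mathcal A$ may not answer NO, so it outputs a decomposition of width at most $c$, and every decomposition has width $1$.

\emph{Removing the input decomposition.} Run the compression of the previous proof with $\mathcal A$ in place of Theorem~\ref{thm:main}. It starts with width $1\le\lfloor ck\rfloor$, and in each round (C2) raises the width from at most $\lfloor ck\rfloor$ to at most $\lfloor ck\rfloor+1\le f(k)$, which $\mathcal A$ accepts. To keep the inputs small, reduce each output of $\mathcal A$: while $B_t\subseteq B_{t'}$ for adjacent nodes $t,t'$, contract the edge $tt'$ and keep the bag $B_{t'}$. This preserves the tree decomposition and does not increase the width. In the reduced decomposition, rooted anywhere, each non-root node $t$ has a vertex missing from the bag of its parent, and $t$ is the top of the subtree of that vertex; so there are at most $|V|+1$ nodes. We obtain an fpt algorithm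 $\mathcal A'$ that, for every hypergraph $H$, outputs a decomposition of width at most $ck$ or correctly reports $\operatorname{ghw}(H)>k$.

\emph{The reduction.} Given a nonempty graph $G$ and $k$, put $r=2\lceil c\rceil k+1$. Let $H_G$ have the vertex set $V(G)\times\{1,\dots,r\}$ and, as hyperedges, the sets $N[u]\times\{1,\dots,r\}$ for $u\in V(G)$ and all two-element sets of vertices. The two-element sets make all vertices pairwise adjacent, so by Lemma~\ref{lem:tree}(c) every tree decomposition has a bag equal to $V(H_G)$, and $\operatorname{ghw}(H_G)=\rho(V(H_G))$. The $r$ copies of each vertex make the two-element sets useless for covering. Precisely, if $\gamma(G)\le k$, then $\operatorname{ghw}(H_G)\le k$. Conversely, let $V(H_G)$ be covered by at most $ck$ hyperedges, and let $D$ contain one vertex $u$ for each set $N[u]\times\{1,\dots,r\}$ in the cover. If some $x\in V(G)$ were in no $N[u]$ with $u\in D$, then the $r$ copies of $x$ would be covered by at most $ck$ two-element sets, so $r\le2ck$, which is false. Hence $\gamma(G)\le|D|\le ck$.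

Run $\mathcal A'$ on $H_G$, whose size is polynomial in $|V(G)|+k$. If $\gamma(G)\le k$, it cannot report $\operatorname{ghw}(H_G)>k$; if $\gamma(G)>\lceil c\rceil k$, it cannot output a decomposition of width at most $ck$. So it distinguishes the two cases, which contradicts the cited theorem with the constant function $\psi(k)=\lceil c\rceil$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KLM}
Karthik C.~S., Laekhanukar and Manurangsi,
\emph{On the parameterized complexity of approximating dominating set},
J. ACM 66 (2019).

\bibitem{Razgon}
Igor Razgon,
\emph{Constant ratio FPT approximation of hypertree width parameters for hypergraphs of bounded rank},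
arXiv:2212.13423 (2022).

\end{thebibliography}
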